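# Embedding finitely presented semigroups in finitely presented regular monoids

## 1. Adjoining an inverse to each generator

The first guess is *yes*, with an easy reason: take a presentation and adjoin to each generator $a$ a new generator $x$ with $axa=a$. We shall see that "yes" is right and that this reason is not enough.

A monoid $M$ is **regular** if for every $a\in M$ there is $x\in M$ with $axa=a$. A semigroup $S$ **embeds** in a monoid $M$ if there is an injective semigroup homomorphism $S\to M$. Here is what we are guessing about, a question whose source is Victor Maltcev, "Finite semigroups embed in finitely presented congruence-free monoids", arXiv:1301.5336 (2013):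

> Does every finitely presented semigroup embed in a finitely presented regular monoid?

In plain words: a semigroup is given by finitely many generators and relations. Can we enlarge it so that every element $w$ has a partner $x$ with $wxw=w$, while still using only finitely many generators and relations, and without identifying elements that were different before?

**Finite semigroups.** Let $S$ be finite, and let $S^1$ be $S$ with a new identity adjoined. Then $S$ acts faithfully on $S^1$ by left multiplication, so it embeds in the monoid $T$ of all maps $S^1\to S^1$. This monoid is finite, hence finitely presented (its multiplication table is a presentation). It is regular: given $f$, let $g(y)$ be some element of $f^{-1}(y)$ for $y\in\operatorname{im} f$, and let $g(y)$ be arbitrary otherwise; then $fgf=f$. So the answer is yes here. For infinite $S$ the same $T$ is uncountable, hence not finitely generated.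

**One free generator.** Consider $\langle a,x\mid ax=1\rangle$, the bicyclic monoid. Every element can be written $x^ia^j$, and
$$x^ia^j\cdot x^ja^i\cdot x^ia^j=x^i(a^jx^j)(a^ix^i)a^j=x^ia^j ,$$
so the monoid is regular. The powers of $a$ are distinct, as one sees from the homomorphism to $\mathbb Z$ with $a\mapsto 1$, $x\mapsto -1$. Again yes.

**Two free generators.** The free semigroup on two generators embeds in the free group on two generators, which is finitely presented and regular. Again yes.

The last two cases use one-sided or two-sided inverses, and this cannot be done in general. In $\langle a\mid a^2=a^3\rangle$ adjoin $x$ with $ax=1$: multiplying $a^2=a^3$ on the right by $x^2$ gives $1=a$, and everything collapses. A relation such as $axa=a$ is gentler, so let us test it.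

**One generator with $axa=a$.** Let $P=\langle a,x\mid axa=a,\ xax=x\rangle$; we have been generous and made $x$ regular too. *The element $a^2$ is not regular in $P$.* For a word $w$ in $a,x$ let $n(w)$ be the number of positions at which two adjacent letters of $w$ are equal. Replacing a letter $a$ by $axa$ inside a word does not change $n$: the neighbors on both sides still see the letter $a$, and the new inner pairs $ax$, $xa$ consist of unequal letters. The same holds for $x$ and $xax$. So $n$ takes the same value on words that are equal in $P$. But $n(aa)=1$, while $n(aa\,z\,aa)\ge 2$ for every word $z$. Hence $a^2za^2\ne a^2$ in $P$ for all $z$.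

This is where the guess stops working: *regular generators do not give regular products*. Each word $w$ asks for an inverse of its own. That is an infinite list of demands, and every new symbol creates new words, which make new demands. At this point one might switch to guessing "no". The theorem below says that finitely many relations suffice after all.

## 2. Presentations and the exact statements

**Presentations.** For a set $A$ let $A^*$ be the set of words over $A$, with empty word $1$, and $A^+=A^*\setminus\{1\}$. The monoid $\langle A\mid R\rangle$ is $A^*$ modulo the congruence generated by the pairs in $R\subseteq A^*\times A^*$. Two words are equal in it if and only if one can be turned into the other by finitely many replacements of a factor $u$ by $v$, where $u=v$ or $v=u$ is in $R$. Any map from $A$ to a monoid $P$ under which all relations of $R$ hold extends uniquely to a homomorphism $\langle A\mid R\rangle\to P$. The monoid is finitely presented if $A$ and $R$ can be chosen finite. Presentations below are monoid presentations unless stated otherwise.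

**From semigroups to monoids.** A semigroup presentation has $R\subseteq A^+\times A^+$. If $S=\langle A\mid R\rangle$ as a semigroup, the same presentation read as a monoid presentation defines $S^1$, that is, $S$ with a new identity adjoined. Indeed no relation applies to the empty word, so its class is $\{1\}$, and nonempty words are equal in the monoid exactly when they are equal in $S$. Therefore $S$ embeds in the monoid $\langle A\mid R\rangle$, and it suffices to embed monoids.

**Change of generators.** *If $N=\langle\Sigma\mid R\rangle$ is finitely presented and $T$ is a finite generating set of $N$, then $N$ has a finite presentation on $T$.* For $t\in T$ choose a word $\alpha(t)\in\Sigma^*$ representing it, for $s\in\Sigma$ choose a word $\beta(s)\in T^*$ representing it, and extend $\beta$ to a homomorphism $\Sigma^*\to T^*$. Let $P=\langle T\mid \beta(u)=\beta(v)\ ((u,v)\in R),\ t=\beta(\alpha(t))\ (t\in T)\rangle$. These relations hold in $N$, so there is a surjection $P\to N$, $t\mapsto t$. The relations $\beta(u)=\beta(v)$ give a homomorphism $N\to P$, $s\mapsto\beta(s)$. The composite $P\to N\to P$ sends $t$ to $\beta(\alpha(t))=t$, so $P\to N$ is injective.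

**Theorem 1.** Every finitely presented monoid $M$ embeds, as a submonoid, in a 2‑generated finitely presented regular monoid. Consequently every finitely presented semigroup embeds in a finitely presented regular monoid.

**Theorem 2.**

1. Every monoid with a presentation $\langle a_0,a_1,\dots\mid R\rangle$ on finitely or countably many generators, with $R$ recursively enumerable, embeds as a submonoid in a 2‑generated finitely presented regular monoid.
2. A finitely generated semigroup embeds in a finitely presented regular monoid if and only if it has a recursively enumerable set of defining relations.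
3. There is a single 2‑generated finitely presented regular monoid $W$ that contains a copy of every finitely presented semigroup. A semigroup embeds in some finitely presented regular monoid if and only if it embeds in $W$.

A set is recursively enumerable if some algorithm lists its elements. The number 2 is optimal: a 1‑generated monoid is commutative, so no noncommutative semigroup embeds in it.

## 3. Codes, an evaluator $U$ and an inverter $V$

How can finitely many relations say $w\,x_w\,w=w$ for all words $w$ at once? Suppose that each word $w$ over the *whole* new alphabet has a code $c(w)$, itself a word, and that there are two generators: an evaluator $U$ with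
$$U\,c(w)=w\qquad\text{for all } w, \tag{1}$$
and an inverter $V$, whose job is that $V\,c(w)$ should be the partner of $w$. By (1), the demand $w\,(V\,c(w))\,w=w$ then reads
$$U\,c\,V\,c\,U\,c=U\,c\qquad\text{for all codes } c=c(w). \tag{2}$$
This is still one relation per code. Now suppose that there is also a word $E$ with
$$E\,c=c\,V\,c\,U\,c\qquad\text{for all codes } c. \tag{3}$$
Then (2) says $UEc=Uc$ for all $c$, and this follows from the *single* relation $UE=U$. It remains to obtain (1) and (3) from finitely many relations, and to show that $M$ does not collapse.

**Alphabet.** Let $\Sigma=\{s_1,\dots,s_k\}$ be a finite alphabet, a disjoint union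
$$\Sigma=L\sqcup B\sqcup\Phi\sqcup\{V\},$$
with letters $L\supseteq\{p_0,p_1,e\}$, basic symbols $B$ (which will carry the given monoid), and function symbols $\Phi\supseteq\{U,I_0,I_1,D,J,K,\tau\}$.

**Codes.** Put $C=\{p_0,p_1\}^*e\subseteq L^*$. For $w=s_{i_1}\cdots s_{i_n}\in\Sigma^*$ let
$$c(w)=p_0^{i_1}p_1\,p_0^{i_2}p_1\cdots p_0^{i_n}p_1\,e\in C,\qquad c(1)=e .$$
For example $c(s_2s_1)=p_0p_0p_1\,p_0p_1\,e$. The map $c$ is injective: delete the final $e$, cut after each $p_1$, and read each index as the number of $p_0$'s in its block. Since $U,V\in\Sigma$, words containing $U$ and $V$ have codes too; this will settle the demands made by new symbols.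

**Rules.** A **prefix code** is a set of words none of which is a proper prefix of another: $\{p_0p_1,\,p_0p_0p_1,\,e\}$ is one, $\{p_0,\,p_0p_1\}$ is not. For each $\varphi\in\Phi$ let $\Pi_\varphi\subset L^+$ be a finite prefix code, and for each $\pi\in\Pi_\varphi$ let $w_{\varphi,\pi}\in\Sigma^*$. The relations $\varphi\pi=w_{\varphi,\pi}$ are called rules. Think of $\varphi$ as a head standing to the left of a string of letters: it reads $\pi$ and is replaced by $w_{\varphi,\pi}$.

The following **standard rules** are always required to be *all* the rules for $U,I_0,I_1,D,J,K,\tau$, with $i,j\in\{0,1\}$ except in the first line: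

- $Up_0^ip_1=s_iU$ for $1\le i\le k$, and $Ue=1$;
- $I_ip_j=p_jI_i$, and $I_ie=e\,p_i$;
- $Dp_i=p_iI_iD$, and $De=e\,e$;
- $Jp_j=p_jJ$, and $Je=e\,U$;
- $Kp_j=p_jK$, and $Ke=e\,V$;
- $\tau p_0=p_1$, $\tau p_1=e$, $\tau e=U$.

Here $\Pi_U=\{p_0^ip_1:1\le i\le k\}\cup\{e\}$, and the other six sets are $\{p_0,p_1,e\}$; all are prefix codes. Each of $I_i,J,K$ travels across a code and drops a symbol ($p_i$, $U$, $V$ respectively) just behind it. The symbol $D$ duplicates a code. For example,
$$D\,p_0e=p_0I_0De=p_0I_0\,e\,e=p_0\,e\,p_0\,e .$$
The symbol $\tau$ only serves to get down to two generators. Finally put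
$$E=KDJD,\qquad UE=U. \tag{4}$$

**Lemma 1.** Let $N$ be a monoid generated by $\Sigma$.

(i) If the standard rules hold in $N$, then $U\,c(w)=w$ for $w\in\Sigma^*$, $E\,c=c\,V\,c\,U\,c$ for $c\in C$, and $N$ is generated by $\tau$ and $p_0$.

(ii) If moreover $UE=U$ holds in $N$, then $N$ is regular.

**Step 1: evaluation.** We check (1). The rules for $U$ give
$$U\,p_0^{i_1}p_1\,p_0^{i_2}p_1\cdots p_0^{i_n}p_1e=s_{i_1}U\,p_0^{i_2}p_1\cdots p_0^{i_n}p_1e=\dots=s_{i_1}\cdots s_{i_n}\,Ue=w .$$

**Step 2: duplication.** We show $Dc=cc$ for $c\in C$. First, $I_ic=c\,p_i$, $Jc=c\,U$ and $Kc=c\,V$: the symbol commutes past each $p_j$ and then the rule for $e$ applies. Now use induction on the length of $c$. We have $De=ee$. If $c=p_ic_1$ with $c_1\in C$, then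
$$Dp_ic_1=p_iI_iDc_1=p_iI_ic_1c_1=p_i\,c_1p_i\,c_1=cc .$$

**Step 3: the word $E$.** We check (3). For $c\in C$,
$$Ec=KDJDc=KDJ\,cc=KD\,cUc=K\,ccUc=cVcUc .$$

**Step 4: two generators.** We have $p_1=\tau p_0$, $e=\tau p_1$, $U=\tau e$. By Step 1, $s_i=U\,c(s_i)=Up_0^ip_1e$ for each $i$. So every $s_i$ lies in the submonoid generated by $\tau$ and $p_0$. This proves (i).

**Step 5: regularity.** Let $w\in\Sigma^*$ represent an element of $N$ and put $c=c(w)$. Then in $N$
$$w=Uc=UEc=Uc\;Vc\;Uc=w\,(Vc)\,w .$$
Since every element of $N$ is represented by some $w\in\Sigma^*$, the monoid $N$ is regular. $\blacksquare$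

As a small check, $w=1$ gives $1=Ve$ in such an $N$.

Regularity came cheaply. Nothing so far excludes that all these relations force $N$ to be trivial. To exclude it we need a concrete model of the rules and of $UE=U$ in which $M$ is still visible.

## 4. A model by partial maps on stacks

The rules suggest the model: points are stacks of letters, a letter pushes itself, and a function symbol looks at the top of the stack. The symbol $V$ should send $c(w)x$ to some $y$ with $w(y)=x$, whenever there is one. Two things stand in the way of simply writing this down.

*First difficulty.* The word $w$ may contain $V$. So the definition of $V$ refers to images of maps that are built from $V$.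

*Second difficulty.* The rules are not a recursion on stack length, because $U$ can execute words that make the stack longer. Let $w=UD$, $c=c(UD)$ and $x_0=cx$. Steps 1 and 2 above show that any interpretation satisfying the rules has
$$(UD)(x_0)=U(c\,c\,x)=(UD)(c\,x)=(UD)(x_0),$$
a loop that determines no value.

Both disappear if we allow *partial* maps and build the interpretation in stages, each stage using only what the previous one has defined.

**The space.** Let $\Omega$ be a nonempty set and $X=L^*\times\Omega$. For $\mu\in L^*$ and $x=(\lambda,\omega)\in X$ put $\mu x=(\mu\lambda,\omega)$. The *stack length* of $x$ is $|\lambda|$. We say that $x$ has prefix $\mu$ if $x\in\mu X$, and we write $CX=\bigcup_{c\in C}cX$. Partial maps of $X$ act on the left, and words act by composition with the rightmost symbol first. An equation between possibly undefined expressions means that both sides are undefined, or both are defined and equal. The partial maps form a monoid $\mathrm{PT}(X)$ under composition. Each $\ell\in L$ acts as the total injective map $\bar\ell:x\mapsto\ell x$. For $b\in B$ fix arbitrary partial maps $\bar b$ of $X$.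

Two facts about prefixes will be used. If $\pi x=\pi'x'$ with $\pi,\pi'$ in a prefix code, then one of $\pi,\pi'$ is a prefix of the other, so $\pi=\pi'$ and $x=x'$. And a point of $X$ has at most one prefix in $C$, since such a prefix ends at the first $e$ of the stack.

**Lemma 2.** There are partial maps $\bar\varphi$ $(\varphi\in\Phi)$ and $\bar V$ of $X$ such that, writing $\bar w$ for the partial map given by $w\in\Sigma^*$:

(a) $\bar\varphi(\pi x)=\bar w_{\varphi,\pi}(x)$ for all $\varphi\in\Phi$, $\pi\in\Pi_\varphi$, $x\in X$, and $\bar\varphi$ is undefined outside $\bigcup_{\pi\in\Pi_\varphi}\pi X$. In particular all rules hold.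

(b) If $w\in\Sigma^*$ and $x\in\operatorname{im}\bar w$, then $\bar V(c(w)x)$ is defined and $\bar w\big(\bar V(c(w)x)\big)=x$.

**Step 1: the stages.** We define interpretations $s^{(n)}$ of all $s\in\Sigma$ for $n\ge0$, and write $w^{(n)}$ for the partial map induced by the word $w$ at stage $n$. Fix a well-ordering of $X$; when $X$ is countable, as in all our applications, an enumeration does. For $s\in L\cup B$ let $s^{(n)}=\bar s$ for all $n$. Let $\varphi^{(0)}=V^{(0)}=\emptyset$, the nowhere defined map. Given stage $n$:

- $\varphi^{(n+1)}(\pi x)=w_{\varphi,\pi}^{(n)}(x)$ for $\pi\in\Pi_\varphi$, and $\varphi^{(n+1)}$ is undefined outside $\bigcup_{\pi}\pi X$. This is well defined, because $\Pi_\varphi$ is a prefix code, so $\pi$ and $x$ are determined by $\pi x$.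
- $V^{(n+1)}$ extends $V^{(n)}$. At a point $c(w)x\notin\operatorname{dom}V^{(n)}$ with $x\in\operatorname{im}w^{(n)}$, its value is the least $y$ with $w^{(n)}(y)=x$. Elsewhere it is undefined. This is well defined: a point has at most one prefix in $C$, and $c$ is injective, so $w$ and $x$ are determined by $c(w)x$.

For example, the empty word acts as the identity at every stage, so $V^{(1)}(ex)=V^{(1)}(c(1)x)=x$ for all $x$. Hence $V^{(1)}$ has image $X$. Now consider the word $w=V$: its stage $0$ image is empty, so $V^{(1)}(c(V)x)$ is undefined, but $V^{(2)}(c(V)x)$ is defined, as the least $y$ with $V^{(1)}(y)=x$. The circular reference to $V$ has become a reference to an earlier stage.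

**Step 2: the stages increase.** We show $s^{(n)}\subseteq s^{(n+1)}$, as graphs, for all $s\in\Sigma$ and $n\ge0$. For $s\in L\cup B$ and for $s=V$ this is part of the definition. For $\varphi\in\Phi$ use induction on $n$. The case $n=0$ is trivial, as $\varphi^{(0)}=\emptyset$. If $n\ge1$ and $s^{(n-1)}\subseteq s^{(n)}$ for all $s$, then $w^{(n-1)}\subseteq w^{(n)}$ for all words $w$. Comparing the definitions of $\varphi^{(n)}$ and $\varphi^{(n+1)}$ gives $\varphi^{(n)}\subseteq\varphi^{(n+1)}$.

**Step 3: the limit.** Put $\bar s=\bigcup_ns^{(n)}$, which is a partial map because the graphs increase. Then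
$$\bar w=\bigcup_nw^{(n)}\qquad\text{for every word } w. \tag{5}$$
Indeed, evaluating $\bar w$ at a point takes finitely many applications of maps $\bar s$, and each is already available at some stage; the largest of these stages serves for all. The other inclusion is clear.

**Step 4: proof of (a).** We have $\bar\varphi(\pi x)=y$ if and only if $\varphi^{(n+1)}(\pi x)=y$ for some $n\ge0$, that is, $w_{\varphi,\pi}^{(n)}(x)=y$ for some $n$, and by (5) this means $\bar w_{\varphi,\pi}(x)=y$. Every $\varphi^{(n)}$ is undefined outside $\bigcup_\pi\pi X$, hence so is $\bar\varphi$.

**Step 5: proof of (b).** Let $x\in\operatorname{im}\bar w$. By (5), $x\in\operatorname{im}w^{(n)}$ for some $n$, so $V^{(n+1)}(c(w)x)$ is defined: either it was defined before, or it is defined at this stage. Its value $y$ was assigned at some stage $m+1$. As $w$ and $x$ are determined by the point $c(w)x$, the value was chosen with $w^{(m)}(y)=x$. Hence $\bar w(y)=x$. $\blacksquare$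

Let us see what becomes of the loop. Suppose $\overline{UD}(x_0)$ is defined, where $c=c(UD)$ and $x_0=cx$. By Lemma 2(a) the rules hold, so $\bar D(x_0)=ccx$ and $\bar U(ccx)$ is defined; let $n$ be least such that $U^{(n)}(ccx)$ is defined. Here $n\ge1$. Write $U=s_i$, $D=s_j$, so $c=p_0^ip_1p_0^jp_1e$. By the definition of the stages, $U^{(n)}(ccx)=U^{(n-1)}\big(U^{(n-1)}(p_0^jp_1e\,cx)\big)$. The inner value agrees with $\bar U(p_0^jp_1e\,cx)=\bar D\,\bar U(e\,cx)=\bar D(cx)=ccx$. So $U^{(n-1)}(ccx)$ is defined, contradicting the choice of $n$. Thus the model leaves $UD$ undefined at $x_0$.

## 5. The relation $UE=U$ holds in the model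

The rules hold in the model by construction. The relation $UE=U$ was not built in, and it must hold at *every* point of $X$, including stacks that do not begin with a code. At those points both sides will be undefined, which is again why partial maps are the right choice.

**Lemma 3.** In the model of Lemma 2, the relation $UE=U$ holds.

In the proof we omit bars.

**Step 1: where $D$ is defined.** *If $D(x)$ is defined, then $x\in CX$.* Use induction on the stack length of $x$. By Lemma 2(a), $x$ begins with $e$, $p_0$ or $p_1$. If $x$ begins with $e$, then $x\in CX$ as $e\in C$. If $x=p_ix_1$, then $D(x)=p_iI_iD(x_1)$, so $D(x_1)$ is defined. By induction $x_1\in CX$, hence $x\in CX$.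

**Step 2: where $U$ is defined.** *If $U(x)$ is defined, then $x=c(w)x'$ for some $w\in\Sigma^*$ and $x'\in X$.* Again use induction on stack length. By Lemma 2(a), either $x=ex'$, and we take $w=1$; or $x=p_0^ip_1x_1$ with $1\le i\le k$ and $U(x)=s_iU(x_1)$. In the second case $U(x_1)$ is defined, so by induction $x_1=c(w_1)x'$, and $x=p_0^ip_1c(w_1)x'=c(s_iw_1)x'$.

**Step 3: comparison of both sides.** The identities $U\,c(w)=w$ and $E\,c=c\,V\,c\,U\,c$ of Lemma 1(i) were derived from the rules alone, so they hold here as identities of partial maps. Let $x\in X$.

*Case $x\notin CX$.* By Step 1, $D(x)$ is undefined. Since $D$ is the first map applied in $UE=UKDJD$, also $UE(x)$ is undefined. By Step 2, $U(x)$ is undefined. Both sides agree.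

*Case $x=cx'$ with $c\in C$.* Applying $E\,c=c\,V\,c\,U\,c$ at $x'$, we get
$$E(x)=c\,V\big(c\,U(x)\big).$$
If $U(x)$ is undefined, then so is $E(x)$, hence $UE(x)$. Now let $U(x)=z$ be defined. By Step 2 and the uniqueness of the prefix in $C$, $c=c(w)$ for some $w$, and $z=U(c(w)x')=w(x')$. So $z\in\operatorname{im}w$. By Lemma 2(b), $y=V(c(w)z)$ is defined and $w(y)=z$. Therefore
$$UE(x)=U(c(w)y)=w(y)=z=U(x). \qquad\blacksquare$$

## 6. Embedding a finitely presented monoid

We prove Theorem 1. Let $M=\langle A\mid R\rangle$ with $A,R$ finite.

**Step 1: the monoid $N$.** We name the finite presentation. Take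
$$L=\{p_0,p_1,e\},\quad B=A,\quad\Phi=\{U,I_0,I_1,D,J,K,\tau\},\quad\Sigma=L\sqcup B\sqcup\Phi\sqcup\{V\},$$
and let $N$ be the monoid generated by $\Sigma$ subject to $R$, the standard rules and $UE=U$. It is finitely presented. By Lemma 1 it is regular and generated by $\tau$ and $p_0$; by the change of generators in Section 2 it is finitely presented on these two.

**Step 2: the map.** Since $R$ is among the relations of $N$, there is a monoid homomorphism $\theta:M\to N$, $a\mapsto a$.

**Step 3: injectivity.** We let $N$ act so that $M$ can be read off. Apply Lemma 2 with $\Omega=M$ and
$$\bar a(\lambda,m)=(\lambda,am)\qquad(a\in A).$$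
These total maps satisfy $R$, because they are the left regular action of $M$ on the second coordinate. The rules hold by Lemma 2(a), and $UE=U$ holds by Lemma 3. So there is a homomorphism $\psi:N\to\mathrm{PT}(X)$ with $\psi(a)=\bar a$ for $a\in A$. If $u\in A^*$ represents $m\in M$, then $\psi\theta(m)$ maps $(1,1)$ to $(1,m)$. Hence $m$ is determined by $\psi\theta(m)$, so $\psi\theta$ is injective, and so is $\theta$.

**Step 4: semigroups.** If $S=\langle A\mid R\rangle$ is a finitely presented semigroup, apply this to the monoid $S^1=\langle A\mid R\rangle$ of Section 2, which contains $S$. So the answer to the question is yes, and the monoid can be taken 2‑generated. $\blacksquare$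

## 7. Turing machines as rules

For Theorem 2(1) there may be infinitely many generators and relations, so they can no longer be written into the presentation. Instead the presentation must *compute* them. The next lemma shows that rules can compute. Recall that a total function $g:\mathbb N\to\{p_0,p_1\}^*$ is computable if a deterministic Turing machine computes it from $n$ written in unary.

**Lemma 4.** Let $g:\mathbb N\to\{p_0,p_1\}^*$ be total computable. There are finitely many letters (including $p_0,p_1,e$), function symbols (including some $G$), and rules for these function symbols, each of the form $\varphi\ell=w$ with $\ell$ a letter and $w$ a word in these letters and function symbols, with at most one rule for each pair $(\varphi,\ell)$, such that $G\,p_0^n\,e=g(n)\,e$ is a consequence of the rules for all $n\ge0$.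

**Step 1: the machine.** We fix its format. Take a deterministic Turing machine with tape infinite to the right and tape alphabet $\Gamma\supseteq\{p_0,p_1,\square\}$, with $\square$ blank and $e\notin\Gamma$. It moves one cell left or right at each step and never moves off the left end. Started in state $q_0$ on the leftmost cell of $p_0^n\square\square\cdots$, it halts in state $q_h$ on the leftmost cell with tape $g(n)\square\square\cdots$. Any machine for $g$ can be brought into this form: mark the leftmost cell in the first step, and at the end return to it, erase the output's surroundings, remove the mark while moving right, and move back left into $q_h$. In particular we may take $q_0\ne q_h$.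

**Step 2: the rules.** The difficulty is that a function symbol reads only to its right, while the head must also move left. So the tape to the left of the head is stored in function symbols $\rho_b$, which wait there. The letters are those of $\Gamma$, the letter $e$, and a letter $[q]$ for each state $q$. The function symbols are the states $q$, and $\rho_b$ for $b\in\Gamma$. The rules are:

- $q\,b=\rho_{b'}\,q'$ if in state $q\ne q_h$ reading $b$ the machine writes $b'$, goes to state $q'$ and moves right;
- $q\,b=[q']\,b'$ if it instead moves left (same notation);
- $q\,e=q\,\square\,e$ for $q\ne q_h$;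
- $\rho_a[q]=q\,a$ for all $a\in\Gamma$ and all states $q$;
- $q_hp_j=p_jq_h$ for $j\in\{0,1\}$, $q_h\square=q_h$, and $q_he=e$.

There is at most one rule for each pair of a function symbol and a letter.

**Step 3: simulation.** We show that each machine step is a consequence of the rules. Represent the configuration with tape $b_1\cdots b_m\,t\,\square\square\cdots$, state $q$, and head on the cell after $b_m$, by the word
$$\rho_{b_1}\cdots\rho_{b_m}\,q\,t\,e .$$
If $q\ne q_h$ and $t$ is empty, first use $qe=q\square e$; so we may assume $t=bt'$. A right move is
$$\rho_{b_1}\cdots\rho_{b_m}\,q\,b\,t'e=\rho_{b_1}\cdots\rho_{b_m}\rho_{b'}\,q'\,t'e .$$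
For a left move we have $m\ge1$, and
$$\rho_{b_1}\cdots\rho_{b_m}\,q\,b\,t'e=\rho_{b_1}\cdots\rho_{b_m}[q']\,b't'e=\rho_{b_1}\cdots\rho_{b_{m-1}}\,q'\,b_m\,b'\,t'e .$$
In both cases the result represents the next configuration.

**Step 4: output.** The initial configuration is represented by $q_0p_0^ne$. The halting one has its head on the leftmost cell, so $m=0$, and its tape is $g(n)\square\square\cdots$. As $g(n)$ contains no blanks, the representing word is $q_h\,g(n)\,\square^re$ with some $r\ge0$. By the last line of rules this equals $g(n)\,q_h\square^re=g(n)\,q_he=g(n)\,e$. So $q_0p_0^ne=g(n)e$, and we put $G=q_0$. $\blacksquare$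

A tiny machine shows the format. In state $q_0$ rewrite the symbol read, move right, go to state $r$; in state $r$ rewrite the symbol read, move left, go to $q_h$. It computes $g(n)=p_0^n$, and for $n=1$ the rules give
$$q_0p_0e=\rho_{p_0}re=\rho_{p_0}r\square e=\rho_{p_0}[q_h]\square e=q_hp_0\square e=p_0q_h\square e=p_0q_he=p_0e .$$

## 8. Recursively enumerable presentations

We prove Theorem 2(1). Let $M=\langle a_0,a_1,\dots\mid R\rangle$ with $R$ recursively enumerable.

**Step 1: normalization.** We want an infinite list of generators and a computable list of relations. If there are only finitely many generators, add further ones $a_j$ with relations $a_j=1$; this does not change $M$. Include the relation $1=1$, so that the set of relations is nonempty. Then the relations can be listed as $u_n=v_n$ $(n\ge0)$ with $n\mapsto(u_n,v_n)$ computable.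

**Step 2: generators as words.** Infinitely many generators are replaced by words in one basic symbol and two letters. Let $B=\{Q\}$, and let $\Sigma$, still to be specified, be enumerated so that $s_1=Q$, $s_2=p_0$, $s_3=p_1$. For $u=a_{j_1}\cdots a_{j_r}$ put
$$\hat u=Qp_0^{j_1}p_1\,Qp_0^{j_2}p_1\cdots Qp_0^{j_r}p_1,\qquad \hat 1=1 .$$
For example $c(\hat a_j)=p_0p_1\,(p_0^2p_1)^j\,p_0^3p_1\,e$. The code $c(\hat u)$ depends only on the indices $1,2,3$ of $Q,p_0,p_1$, not on the rest of $\Sigma$. Hence there are computable functions $g_1,g_2:\mathbb N\to\{p_0,p_1\}^*$ with
$$c(\hat u_n)=g_1(n)\,e,\qquad c(\hat v_n)=g_2(n)\,e, \tag{6}$$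
and they are fixed before $\Sigma$ is chosen. There is no circularity.

**Step 3: the monoid $N$.** Apply Lemma 4 to $g_1$ and to $g_2$, with disjoint sets of new symbols apart from $p_0,p_1,e$, and let $G_1,G_2$ be the resulting function symbols. We would like to say that $UG_1$ and $UG_2$ agree on the strings $p_0^ne$, and only there, since on other stacks we have no control over them. So add a function symbol $H$ that lets exactly these strings through, with rules
$$Hp_0=p_0H,\qquad He=e .$$
Let $\Sigma$ consist of $p_0,p_1,e,Q,V,U,I_0,I_1,D,J,K,\tau,H$ and all symbols from the two applications of Lemma 4. Let $N$ be the monoid generated by $\Sigma$ subject to all rules (the standard rules, with $U$-rules for all $s_i\in\Sigma$, the rules of $H$, and those of Lemma 4), the relation $UE=U$, and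
$$UG_1H=UG_2H. \tag{7}$$
The sets $\Pi_\varphi$ for the new function symbols consist of single letters, so they are prefix codes, and the setting of Section 3 applies. $N$ is finitely presented. By Lemma 1 it is regular and generated by $\tau$ and $p_0$, hence finitely presented on these.

**Step 4: the map.** We show that $a_j\mapsto Qp_0^jp_1$ defines a homomorphism $\theta:M\to N$, that is, $\hat u_n=\hat v_n$ in $N$ for all $n$. In $N$ we have $Hp_0^ne=p_0^nHe=p_0^ne$. With Lemma 1(i), (6), Lemma 4 and (7),
$$\hat u_n=U\,c(\hat u_n)=UG_1p_0^ne=UG_1Hp_0^ne=UG_2Hp_0^ne=UG_2p_0^ne=U\,c(\hat v_n)=\hat v_n .$$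

**Step 5: the model.** We make $N$ act with $M$ visible. Apply Lemma 2 with $\Omega=M$. For $a_j$ and $(\lambda,m)\in X$ put $a_j\cdot(\lambda,m)=(\lambda,a_jm)$; this extends to an action of $M$ on $X$. Let
$$\bar Q(p_0^jp_1x)=a_j\cdot x\qquad(j\ge0),$$
and let $\bar Q$ be undefined elsewhere. This is well defined, because no word $p_0^jp_1$ is a proper prefix of another. So $Qp_0^jp_1$ acts as $x\mapsto a_j\cdot x$, and $\hat u$ acts as $x\mapsto u\cdot x$ for every word $u$ in the $a_j$. The rules hold by Lemma 2(a), and $UE=U$ holds by Lemma 3.

**Step 6: relation (7) in the model.** We first find where $H$ is defined (omitting bars). *If $H(x)$ is defined, then $x=p_0^nex'$ for some $n\ge0$, $x'\in X$.* By Lemma 2(a), $x$ begins with $e$, and then $n=0$; or $x=p_0x_1$ with $H(x)=p_0H(x_1)$, so that $H(x_1)$ is defined and induction on stack length applies to $x_1$. Conversely, for $x=p_0^nex'$ the rules give $H(x)=p_0^nex'=x$.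

For $x=p_0^nex'$, Lemma 4 (whose identity follows from the rules, so it holds in the model), (6) and the identity $U\,c(w)=w$ give
$$UG_1H(x)=UG_1(p_0^nex')=U(g_1(n)\,e\,x')=U(c(\hat u_n)x')=\hat u_n(x')=u_n\cdot x',$$
and likewise $UG_2H(x)=v_n\cdot x'$. These are equal because $u_n=v_n$ in $M$. For all other $x$ both sides of (7) are undefined. So (7) holds.

**Step 7: injectivity.** All relations of $N$ hold in the model, so there is a homomorphism $N\to\mathrm{PT}(X)$. For $m\in M$ the image of $\theta(m)$ under it is $x\mapsto m\cdot x$, which maps $(1,1)$ to $(1,m)$. So $m$ is determined by $\theta(m)$, and $\theta$ is injective. $\blacksquare$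

## 9. Which semigroups embed, and the universal monoid $W$

**Proof of Theorem 2(2), "if".** Let $S$ be a finitely generated semigroup with a recursively enumerable set of defining relations. The same presentation, read as a monoid presentation, defines $S$ with a new identity adjoined, by Section 2 (finiteness of $R$ was not used there). By Theorem 2(1) this monoid embeds in a finitely presented regular monoid, and hence so does $S$.

**Proof of Theorem 2(2), "only if".** Let $S$ be generated by $x_1,\dots,x_r$ and be a subsemigroup of a finitely presented monoid $N$; regularity is not needed here. Choose words $\hat x_i$ representing the $x_i$ over a finite generating set of $N$. For a nonempty word $u$ in the $x_i$ let $\hat u$ be obtained by substitution. The set of pairs of words that are equal in $N$ is recursively enumerable: list all finite sequences of replacements using the finitely many relations. Hence so is the set of pairs $(u,v)$ of nonempty words in the $x_i$ with $\hat u=\hat v$ in $N$. This set consists of *all* relations between the $x_i$ that hold in $S$, so it is a set of defining relations for $S$. $\blacksquare$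

**Proof of Theorem 2(3).** We put all finitely presented monoids into one recursively enumerable presentation and apply Theorem 2(1).

**Step 1: a free product.** Up to renaming of generators, finite monoid presentations can be listed effectively, as $\langle A_i\mid R_i\rangle$, $i\ge0$, with disjoint alphabets. Let $M_i$ be the corresponding monoids, and let
$$F=\Big\langle\,\bigcup_iA_i\ \Big|\ \bigcup_iR_i\Big\rangle .$$
It has countably many generators and, after a computable renumbering of the generators, a recursively enumerable set of relations.

**Step 2: each $M_i$ embeds in $F$.** The inclusion $A_i\to\bigcup_jA_j$ induces a homomorphism $M_i\to F$. Sending all generators outside $A_i$ to $1$ and fixing those in $A_i$ respects all relations, since a relation of $R_j$ with $j\ne i$ becomes $1=1$. This gives a homomorphism $F\to M_i$. The composite $M_i\to F\to M_i$ is the identity, so $M_i\to F$ is injective.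

**Step 3: the monoid $W$.** By Theorem 2(1), $F$ embeds in a 2‑generated finitely presented regular monoid $W$. So $W$ contains a copy of every finitely presented monoid, and hence, by Section 2, of every finitely presented semigroup.

**Step 4: the equivalence.** If a semigroup embeds in some finitely presented regular monoid $N$, then $N$ is isomorphic to some $M_i$, so $N$ embeds in $W$, and therefore the semigroup embeds in $W$. Conversely, a semigroup that embeds in $W$ embeds in a finitely presented regular monoid, namely $W$ itself. $\blacksquare$
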